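# Bump monomials and the orbit harmonics ring of derangement matrices

## 1. Permutation loci and orbit harmonics

Let $\mathbb F$ be a field and $n\ge 1$. Put $[n]=\{1,\dots,n\}$, let $S=\mathbb F[x_{i,j}:1\le i,j\le n]$ with $\deg x_{i,j}=1$, and regard $S$ as the coordinate ring of the affine space $\mathbb F^{n\times n}$. Write $S_d$ for the homogeneous polynomials of degree $d$ and $S_{\le d}$ for the polynomials of degree at most $d$.

**Definition 1 (the loci).** Let $\mathfrak S_n$ be the symmetric group. For $E\subseteq[n]$ put
$$\mathfrak X_E=\{w\in\mathfrak S_n:\ w(i)\ne i\ \text{ for all } i\in E\}.$$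
We identify $\mathfrak X_E$ with the set of its permutation matrices in $\mathbb F^{n\times n}$. Two cases have names: $\mathfrak X_\emptyset=\mathfrak S_n$, and $\mathfrak X_{[n]}=\mathfrak D_n$, the set of *derangements*.

A permutation matrix may have its ones at the places $(i,w(i))$ or at $(w(i),i)$. The second matrix belongs to $w^{-1}$ under the first convention, and $\mathfrak X_E$ is closed under inversion, so the locus is the same. For example, $\mathfrak D_3=\{[2,3,1],[3,1,2]\}$ in one-line notation, and these two permutations are inverse to each other.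

**Definition 2 (orbit harmonics ring).** Let $X\subseteq\mathbb F^{n\times n}$ be finite and let $\mathbf I(X)\subseteq S$ be the ideal of polynomials vanishing on $X$. For $0\ne f\in S$ let $\tau(f)$ be its homogeneous component of top degree. Let $\mathrm{gr}\,\mathbf I(X)$ be the ideal generated by all $\tau(f)$ with $0\neq f\in\mathbf I(X)$. The *orbit harmonics ring* is the graded ring $\mathbf R(X)=S/\mathrm{gr}\,\mathbf I(X)$.

**Lemma 3.** $\dim_{\mathbb F}\mathbf R(X)=|X|$.

*Proof.* Write $I=\mathbf I(X)$ and $I_{\le d}=I\cap S_{\le d}$. Every nonzero element of degree $d$ of $\mathrm{gr}\,I$ is $\tau(f)$ for some $f\in I$ of degree $d$. Indeed, if $g$ is homogeneous and nonzero then $g\,\tau(f)=\tau(gf)$, and a sum $\tau(f_1)+\tau(f_2)$ of two top components of the same degree is either $0$ or $\tau(f_1+f_2)$. So taking the component of degree $d$ gives an isomorphism $I_{\le d}/I_{\le d-1}\cong(\mathrm{gr}\,I)_d$, and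
$$\dim\mathbf R(X)_d=\dim S_d-\dim I_{\le d}+\dim I_{\le d-1}=\dim (S_{\le d}/I_{\le d})-\dim(S_{\le d-1}/I_{\le d-1}).$$
Summing over $d\le D$ gives $\sum_{d\le D}\dim\mathbf R(X)_d=\dim(S_{\le D}/I_{\le D})$. Evaluation at the points of $X$ embeds $S_{\le D}/I_{\le D}$ into $\mathbb F^X$. For $D\ge|X|-1$ it is onto: for $z\in X$, choose for every $z'\in X\setminus z$ a coordinate in which $z$ and $z'$ differ, and multiply the corresponding linear factors (that coordinate minus its value at $z'$). The product has degree $|X|-1$, vanishes at every $z'\ne z$ and does not vanish at $z$. So the sum is $|X|$ for all large $D$. $\square$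

*Example.* Let $X=\mathfrak S_2$. The polynomials $x_{1,1}+x_{1,2}-1$, $x_{1,1}+x_{2,1}-1$, $x_{1,2}+x_{2,2}-1$ and $x_{1,2}^2-x_{1,2}$ vanish on $X$. Hence in $\mathbf R(\mathfrak S_2)$ we have $x_{1,1}=-x_{1,2}$, then $x_{2,1}=-x_{1,1}=x_{1,2}$, and $x_{2,2}=-x_{1,2}$, and also $x_{1,2}^2=0$. So $1$ and $x_{1,2}$ span. By Lemma 3 the dimension is $2$, so they form a basis.

## 2. Patience sorting, the Foata word and bump monomials

**Definition 4 (patience sorting).** Read a word $u_1u_2\cdots u_k$ of distinct integers from left to right, starting with no piles. When reading the letter $a$: if some pile has a top element $c>a$, put $a$ on the leftmost such pile; then $a$ *bumps* $c$, and $(a,c)$ is a *bump*. Otherwise start a new pile consisting of $a$, to the right of the existing piles. $\mathrm{Bump}(u)$ is the set of bumps, and $\mathrm{pile}(u)$ the final number of piles.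

In a bump $(a,c)$ we always have $a<c$, where $a$ is the new letter. A letter bumps at most once and is bumped at most once. The letters never bumped are the final pile tops, so $|\mathrm{Bump}(u)|+\mathrm{pile}(u)=k$.

*Example.* For $u=[4,6,2,5,7,1,3]$ the successive rows of tops are $4$; $4,6$; $2,6$; $2,5$; $2,5,7$; $1,5,7$; $1,3,7$. So $\mathrm{Bump}(u)=\{(2,4),(5,6),(1,2),(3,5)\}$ and $\mathrm{pile}(u)=3$.

**Lemma 5.** At every moment the pile tops increase from left to right. Hence a new letter $a$ bumps the smallest top exceeding $a$ if there is one, and starts a new pile otherwise. Moreover $\mathrm{pile}(u)=\mathrm{lis}(u)$, the length of a longest increasing subsequence.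

*Proof.* A new pile is started only when all tops are smaller than $a$, so the order is kept. If $a$ covers the leftmost top $c>a$, the tops to the left are smaller than $a$ and those to the right are larger than $c>a$, so again the order is kept. Each pile decreases in time, so an increasing subsequence uses at most one letter per pile, and $\mathrm{lis}(u)\le\mathrm{pile}(u)$. When a letter is placed on a pile that is not the first, the top of the pile to its left is at that moment an earlier and smaller letter. Going back in this way from a letter in the last pile gives an increasing subsequence with one letter per pile. $\square$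

**Definition 6 (Foata word).** For $w\in\mathfrak S_n$, write $w$ in disjoint cycle notation, each cycle (fixed points included) as $(m,w(m),w^2(m),\dots)$ with $m$ its smallest element. Order the cycles by decreasing smallest elements and erase the parentheses. The resulting word, read in one-line notation, is $\Psi(w)\in\mathfrak S_n$. The map $\Psi$ is a bijection, called the Foata transformation.

*Example.* For $w=[3,4,1,2]$ the cycles are $(2,4)$ and $(1,3)$, so $\Psi(w)=[2,4,1,3]$. To invert $\Psi$, cut the word before each letter smaller than all earlier ones.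

**Definition 7 (bump monomial).** For $w\in\mathfrak S_n$ put
$$\mathfrak b(w)=\prod_{(a,c)\in\mathrm{Bump}(\Psi(w))}x_{w(a),c}.$$
Its degree is $n-\mathrm{pile}(\Psi(w))=n-\mathrm{lis}(\Psi(w))$. Write $\mathrm{cols}(w)$ for the set of letters bumped when $\Psi(w)$ is sorted, that is, the set of column indices of $\mathfrak b(w)$.

*Example.* For $w=[3,4,1,2]$ and $\Psi(w)=[2,4,1,3]$, the letter $1$ bumps $2$ and the letter $3$ bumps $4$, so $\mathfrak b(w)=x_{w(1),2}\,x_{w(3),4}=x_{3,2}\,x_{1,4}$ and $\mathrm{cols}(w)=\{2,4\}$.

## 3. The basis conjecture for derangements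

The paper of Yupeng Li, Jasper Liu and Brendon Rhoades, "Derangement permutation matrices and orbit harmonics", arXiv:2607.28157 (2026), is the source of the following problem. Let $\mathbb F$ have characteristic zero. It is known that $\mathbf R(\mathfrak D_n)$ has Hilbert series $\sum_{w\in\mathfrak D_n}q^{\,n-\mathrm{lis}(\Psi(w))}$. So in every degree there are exactly as many bump monomials, counted by $w\in\mathfrak D_n$, as the dimension allows. Do they form a basis?

**Conjecture.** The set $\{\mathfrak b(w):w\in\mathfrak D_n\}$ descends to a basis of $\mathbf R(\mathfrak D_n)$.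

The answer is yes. The proof works over any field and for every $\mathfrak X_E$, and it yields the Hilbert series rather than using it. Let $J_E\subseteq S$ be the ideal generated by

- all row sums $\sum_j x_{i,j}$ and all column sums $\sum_i x_{i,j}$;
- all products $x_{i,j}x_{i,j'}$ and $x_{i,j}x_{i',j}$, squares $x_{i,j}^2$ included (the *quadratic generators*);
- the variables $x_{i,i}$ with $i\in E$.

**Theorem A.** Let $\mathbb F$ be any field, $n\ge2$ and $E\subseteq[n]$. Then $\{\mathfrak b(w):w\in\mathfrak X_E\}$ descends to a basis of $\mathbf R(\mathfrak X_E)$, and $\mathrm{gr}\,\mathbf I(\mathfrak X_E)=J_E$. In particular (case $E=[n]$) the conjecture holds for $n\ge 2$.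

For $n=1$ we have $\mathfrak D_1=\emptyset$ and $\mathbf R(\mathfrak D_1)=0$, so the conjecture holds trivially. The statement about ideals does need $n\ge2$: for $n=1$ and $E=\{1\}$ the ideal of the empty locus is $S$, while $J_E=(x_{1,1})$.

From here on $\mathbb F$ is an arbitrary field.

## 4. Derangements of two, three and four letters

**$n=2$.** Here $\mathfrak D_2=\{[2,1]\}$, with $\Psi=[1,2]$ and no bumps, so the only bump monomial is $1$. In $S/J_{[2]}$ the diagonal variables vanish, so the row sums kill $x_{1,2}$ and $x_{2,1}$, and the quotient is $\mathbb F$.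

**$n=3$.** The cycle $1\to2\to3\to1$ has $\Psi=[1,2,3]$ and $\mathfrak b=1$. The cycle $1\to3\to2\to1$ has $\Psi=[1,3,2]$, the bump $(2,3)$, and $\mathfrak b=x_{w(2),3}=x_{1,3}$. In $S/J_{[3]}$ put $y=x_{1,3}$. The rows and columns give $x_{1,2}=-y$, $x_{2,3}=-y$, $x_{2,1}=y$, $x_{3,1}=-y$, $x_{3,2}=y$, and these values satisfy all six sum relations. Also $y^2=0$. So $S/J_{[3]}$ has basis $\{1,x_{1,3}\}$, of size $|\mathfrak D_3|=2$.

**$n=4$.** There are nine derangements.

| $\Psi(w)$ | bumps | $\mathfrak b(w)$ |
|---|---|---|
| $1234$ | none | $1$ |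
| $1243$ | $(3,4)$ | $x_{1,4}$ |
| $1324$ | $(2,3)$ | $x_{4,3}$ |
| $1342$ | $(2,3)$ | $x_{1,3}$ |
| $1423$ | $(2,4)$ | $x_{3,4}$ |
| $2314$ | $(1,2)$ | $x_{4,2}$ |
| $1432$ | $(3,4),(2,3)$ | $x_{2,4}\,x_{1,3}$ |
| $2413$ | $(1,2),(3,4)$ | $x_{3,2}\,x_{1,4}$ |
| $3412$ | $(1,3),(2,4)$ | $x_{2,3}\,x_{1,4}$ |

For instance, in the row of $1432$ the permutation is the cycle $1\to4\to3\to2\to1$, so $w(3)=2$ and $w(2)=1$.

## 5. Why no term order produces this basis

The first approach one would try to a monomial basis of $S/I$ is to find a term order for which the given monomials are the standard ones, that is, those that are not leading monomials of elements of $I$. Leading monomials are closed under multiples, so standard monomials are closed under divisors. The table stops this at $n=4$: the set contains $x_{2,4}\,x_{1,3}$, but $x_{2,4}$ is not in it. So for $n=4$ the bump monomials are not the standard monomials of any term order.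

What can be kept is a weaker kind of triangularity, which compares monomials only by their sets of columns. The next section makes this precise.

## 6. Reduction to spanning, one column set at a time

We shall work on smaller boards too. Let $A$ be a finite set of *rows* and $B\subset\mathbb Z$ a finite set of *columns* with $|A|=|B|$.

**Definition 8.** A *rook monomial* on $(A,B)$ is $\prod_{c\in C}x_{f(c),c}$ with $C\subseteq B$ and $f:C\to A$ injective. Its column set is $C$ and its row set is $f(C)$. Let $M_C(A,B)$ be the span of the rook monomials with column set $C$. Put $\sigma(C)=\sum_{c\in C}c$, and let $M_{>C}$ be the sum of the $M_{C'}(A,B)$ over $C'\subseteq B$ with $|C'|=|C|$ and $\sigma(C')>\sigma(C)$.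

*Example.* On $A=B=[3]$ the space $M_{\{2,3\}}$ has the six monomials $x_{i,2}x_{k,3}$ with $i\ne k$, while $M_{>\{2,3\}}=0$ and $M_{>\{1,3\}}=M_{\{2,3\}}$.

From now on "monomial" means rook monomial unless stated otherwise. We write $C\setminus c$ for $C\setminus\{c\}$, $Q\cup c$ for $Q\cup\{c\}$, and so on. Every $\mathfrak b(w)$ is a rook monomial on $([n],[n])$ with column set $\mathrm{cols}(w)$, because each letter bumps at most once and is bumped at most once.

**Lemma 9.** Let $n\ge2$ and write $M_C=M_C([n],[n])$. Suppose that for every $C\subseteq[n]$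
$$M_C\subseteq\mathrm{span}\{\mathfrak b(w):w\in\mathfrak X_E,\ \mathrm{cols}(w)=C\}+J_E+M_{>C}.\tag{1}$$
Then Theorem A holds for $E$.

*Proof.* *Spanning.* Fix the size of $C$. Only finitely many values $\sigma(C)$ occur, so descending induction on $\sigma(C)$ in (1) puts every $M_C$ inside $\mathrm{span}\{\mathfrak b(w):w\in\mathfrak X_E\}+J_E$. A monomial of $S$ that is not a rook monomial is divisible by a quadratic generator, so it lies in $J_E$. Hence the $\mathfrak b(w)$, $w\in\mathfrak X_E$, span $S/J_E$, and $\dim S/J_E\le|\mathfrak X_E|$.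

*Counting.* The polynomials $\sum_jx_{i,j}-1$, $\sum_ix_{i,j}-1$, $x_{i,j}x_{i,j'}$ with $j\ne j'$, $x_{i,j}x_{i',j}$ with $i\ne i'$, $x_{i,j}^2-x_{i,j}$, and $x_{i,i}$ with $i\in E$ vanish on $\mathfrak X_E$. Their top components are the generators of $J_E$, so $J_E\subseteq\mathrm{gr}\,\mathbf I(\mathfrak X_E)$. With Lemma 3,
$$|\mathfrak X_E|\ge\dim S/J_E\ge\dim\mathbf R(\mathfrak X_E)=|\mathfrak X_E|.$$
Equality holds throughout, so $J_E=\mathrm{gr}\,\mathbf I(\mathfrak X_E)$. The family $(\mathfrak b(w))_{w\in\mathfrak X_E}$ spans $\mathbf R(\mathfrak X_E)$ and has exactly $\dim\mathbf R(\mathfrak X_E)$ members, so its members have distinct images, which form a basis. $\square$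

Everything now rests on (1).

## 7. Appending a last letter

To prove (1) by induction we need to know how the bump monomial changes when one letter is added at the right end of a word.

**Definition 10.** A *labelled word* is a sequence $v$ of pairs (letter, label) in which the letters are distinct integers and the labels are distinct. Sort its letters by patience sorting. Let $\mathrm{cols}(v)$ be the set of bumped letters, and
$$\mathfrak b(v)=\prod_{(a,c)}x_{\mathrm{label}(a),\,c},$$
the product over the bumps $(a,c)$. This is a rook monomial with column set $\mathrm{cols}(v)$. For $w\in\mathfrak S_n$ with $u=\Psi(w)$ put $v_w=\big((u_1,w(u_1)),\dots,(u_n,w(u_n))\big)$. Then $\mathfrak b(v_w)=\mathfrak b(w)$ and $\mathrm{cols}(v_w)=\mathrm{cols}(w)$.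

*Example.* For $w=[3,4,1,2]$ we get $v_w=\big((2,4),(4,2),(1,3),(3,1)\big)$. Note that "$(2,4)$" here is a letter with its label, not a bump.

For $C\subseteq B$ we always write $T=B\setminus C$ and $T_{<q}=\{t\in T:t<q\}$. If $v$ has letter set $B$ and $\mathrm{cols}(v)=C$, then $T$ is the set of final pile tops.

**Lemma 11.** Let $C\subseteq B$ and $T=B\setminus C$.

1. If $T\ne\emptyset$, $t=\max T$, and $v'$ has letter set $B\setminus t$ and $\mathrm{cols}(v')=C$, then $v=v'\,(t,r)$ has $\mathrm{cols}(v)=C$ and $\mathfrak b(v)=\mathfrak b(v')$.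
2. If $c\in C$, $a=\max T_{<c}$ exists, and $v'$ has letter set $B\setminus a$ and $\mathrm{cols}(v')=C\setminus c$, then $v=v'\,(a,r)$ has $\mathrm{cols}(v)=C$ and $\mathfrak b(v)=x_{r,c}\,\mathfrak b(v')$.

(Here $r$ is any label not used in $v'$.)

*Proof.* In (1) the tops of $v'$ are $(B\setminus t)\setminus C=T\setminus t$, all smaller than $t$. So $t$ starts a new pile and no bump is added. In (2) the tops of $v'$ are $(B\setminus a)\setminus(C\setminus c)=(T\setminus a)\cup c$. No element of $T$ lies strictly between $a$ and $c$, so the smallest top exceeding $a$ is $c$. By Lemma 5 the letter $a$ bumps $c$, which adds the bump $(a,c)$ and the factor $x_{r,c}$. $\square$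

This suggests the induction. Fix a row $r$ and a column set $C$. A monomial $x_{r,c}m\in M_C(A,B)$ should be treated by expanding $m$ on the smaller board $(A\setminus r,\,B\setminus a)$ with $a=\max T_{<c}$, and then appending $(a,r)$. A monomial without row $r$ should be expanded on $(A\setminus r,\,B\setminus t)$ with $t=\max T$, and then $(t,r)$ is appended. What has to be checked is that relations on the smaller board become relations on the larger one.

## 8. Permanents that move columns to the right

**A single row sum does not lift.** On the board with rows $\{2,3\}$ and columns $\{2,3\}$, the row sum $x_{2,2}+x_{2,3}$ says that $x_{2,2}$ is zero modulo a monomial with a larger column. Now take $A=B=[3]$, $C=\{2,3\}$, $r=1$, $c=3$, so that $T=\{1\}$ and $a=1$. Multiplying by $x_{1,3}$, we would want $x_{1,3}x_{2,2}\in J_\emptyset+M_{>C}=J_\emptyset$. But the row sum of row $2$ on the larger board contains the deleted column $1$, and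
$$x_{1,3}\sum_jx_{2,j}\equiv x_{1,3}x_{2,2}+x_{1,3}x_{2,1},$$
whose second term has a *smaller* column sum. In fact $x_{1,3}x_{2,2}\notin J_\emptyset$. To see this, define a linear form $\varphi$ on $S_2$ that is zero on non-rook monomials and sends a rook monomial $x_{i,j}x_{k,l}$ to the sign of the unique permutation of $[3]$ that sends $i\mapsto j$ and $k\mapsto l$. The degree-two part of $J_\emptyset$ is spanned by non-rook monomials and by products $x_{k,l}\cdot(\text{row or column sum})$. Modulo non-rook monomials such a product is zero, or $x_{k,l}x_{i,j}+x_{k,l}x_{i,j'}$ with $\{j,j'\}=[3]\setminus l$ and $i\neq k$, or the analogous sum for a column. The two permutations differ by a transposition, so $\varphi$ vanishes. But $\varphi(x_{1,3}x_{2,2})=\pm1$.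

What does hold is that the *symmetrized* element $x_{1,2}x_{2,3}+x_{1,3}x_{2,2}$ lies in $J_\emptyset$. Modulo the quadratic generators, the product of the sums of rows $1$ and $2$ is $\sum x_{1,f(1)}x_{2,f(2)}$ over injections $f:\{1,2\}\to[3]$. The terms with $f(1)=1$ add up to $x_{1,1}\sum_jx_{2,j}$, again modulo the quadratic generators, and similarly for $f(2)=1$. Subtracting both leaves exactly the two terms with image $\{2,3\}$. The two columns $2,3$ have only one free column to their left, so they cannot both be sent there; this is what makes the argument work. The relations below are the general form.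

For finite sets $P$ of rows and $Q$ of columns with $|P|=|Q|$ let
$$\mathrm{per}_{P,Q}=\sum_{f:P\to Q\ \text{bijective}}\ \prod_{i\in P}x_{i,f(i)}.$$

**Definition 12.** Let $C\subseteq B$, $T=B\setminus C$. The space $N_C(A,B)\subseteq M_C(A,B)$ is the span of

* **(N1)** $\displaystyle\sum_{i\in A\setminus U}x_{i,j}\,m$, where $j\in C$ and $m$ is a monomial with column set $C\setminus j$ and row set $U$;
* **(N2)** $\mathrm{per}_{P,Q}\,m$, where $\emptyset\ne Q\subseteq C$, $|Q|>|T_{<\max Q}|$, $P\subseteq A$, $|P|=|Q|$, and $m$ is a monomial with column set $C\setminus Q$ and row set disjoint from $P$.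

*Example.* For $A=B=[3]$ and $C=\{2,3\}$, taking $j=3$ and $m=x_{1,2}$ in (N1) gives $x_{1,2}x_{2,3}+x_{1,2}x_{3,3}$, and taking $P=\{1,2\}$, $Q=\{2,3\}$, $m=1$ in (N2) gives $x_{1,2}x_{2,3}+x_{1,3}x_{2,2}$. The choice $Q=\{2\}$ is not allowed, since $|T_{<2}|=1$.

One extreme case will be used often:
$$\text{if }\min B\in C,\ \text{ then } N_C(A,B)=M_C(A,B).\tag{2}$$
Indeed, $Q=\{\min B\}$ has $|T_{<\min B}|=0<1$, so (N2) contains every $x_{i,\min B}\,m\in M_C(A,B)$.

Let $J(A,B)$ be the ideal of $\mathbb F[x_{i,j}:i\in A,j\in B]$ generated by the row sums and column sums of the board and the products of two variables in the same row or the same column, squares included. For $A=B=[n]$ this is $J_\emptyset$, and $J_\emptyset\subseteq J_E$.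

**Lemma 13.** $N_C(A,B)\subseteq J(A,B)+M_{>C}$.

*Proof.* *Step 1: (N1) is a column sum.* For $i\in U$ the product $x_{i,j}m$ contains two variables of row $i$. So the (N1) element is congruent to $\big(\sum_{i\in A}x_{i,j}\big)m$ modulo the quadratic generators.

*Step 2: setting up (N2).* Put $s=|Q|$, $q=\max Q$, $D=C\setminus Q$ and $L=\{t\in T:t>q\}$. Since $q\notin T$, we have $B\setminus D=Q\sqcup T_{<q}\sqcup L$. For an injection $f$ from rows to columns write $x_f=\prod_ix_{i,f(i)}$. For $I\subseteq P$ and an injection $g:I\to B\setminus D$ let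
$$E_g=\sum_f x_f\,m,\qquad\text{over all injections } f:P\to B\setminus D \text{ extending } g.$$

*Step 3: $E_g\in J(A,B)$ whenever $I\ne P$; this is where row sums enter.* Pick $i\in P\setminus I$ and group the sum by $h=f|_{P\setminus i}$. For given $h$ the value $j=f(i)$ runs over $B\setminus(D\cup\mathrm{im}\,h)$, so the group is $\sum_{j\in B\setminus(D\cup\mathrm{im}\,h)}x_{i,j}\,x_h\,m$. For $j\in D$ the product $x_{i,j}m$ has two variables in column $j$, and for $j\in\mathrm{im}\,h$ so has $x_{i,j}x_h$. So the group is congruent to $\big(\sum_{j\in B}x_{i,j}\big)x_hm$ modulo the quadratic generators.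

*Step 4: removing the columns of $T_{<q}$ by inclusion–exclusion.* A given $f$ occurs in $E_g$ exactly for $g=f|_I$. The coefficient of $x_fm$ in the left side of the next formula is therefore $\sum_{I\subseteq f^{-1}(T_{<q})}(-1)^{|I|}$, which is $1$ if $f^{-1}(T_{<q})=\emptyset$ and $0$ otherwise:
$$\sum_{I\subseteq P}\ \sum_{g:I\hookrightarrow T_{<q}}(-1)^{|I|}E_g=\sum_{f:P\hookrightarrow Q\cup L}x_f\,m.\tag{3}$$
Since $|T_{<q}|<s=|P|$, there is no injection $P\to T_{<q}$, so only $I\ne P$ occurs on the left. By Step 3 the right side of (3) lies in $J(A,B)$.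

*Step 5: reading off the result.* The terms of (3) with $f(P)=Q$ add up to $\mathrm{per}_{P,Q}m$. In every other term the column set arises from $C$ by replacing a nonempty subset of $Q$ by equally many elements of $L$, all larger than $\max Q$. The column sum grows, so these terms lie in $M_{>C}$. $\square$

## 9. Relations of a smaller board are relations of a larger one

The next two lemmas match the two parts of Lemma 11.

**Lemma 14.** Let $r\in A$, $c\in C$, and suppose $a=\max T_{<c}$ exists. Then
$$x_{r,c}\,N_{C\setminus c}(A\setminus r,B\setminus a)\subseteq N_C(A,B)+\mathrm{span}\{\text{monomials in }M_C(A,B)\text{ containing some }x_{r,c'},\ c'\in C,\ c'<c\}.$$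

*Proof.* *Step 1: lifting (N1).* Let $j\in C\setminus c$, and let $m$ have column set $C\setminus\{c,j\}$ and row set $U\subseteq A\setminus r$. Then
$$x_{r,c}\sum_{i\in(A\setminus r)\setminus U}x_{i,j}m=\sum_{i\in A\setminus(U\cup r)}x_{i,j}\,(x_{r,c}m),$$
and $x_{r,c}m$ has column set $C\setminus j$ and row set $U\cup r$. This is of type (N1) on $(A,B)$.

*Step 2: lifting (N2) when the count of free columns does not change.* The complement of $C\setminus c$ in $B\setminus a$ is $T'=(T\setminus a)\cup c$. Take $\mathrm{per}_{P,Q}m$ of type (N2) on the smaller board, so $Q\subseteq C\setminus c$, $q=\max Q$, $|Q|>|T'_{<q}|$, and $r\notin P$. Note $q\ne a$ and $q\ne c$. If $q<a$, then $T'_{<q}=T_{<q}$. If $q>c$, then $T'_{<q}=(T_{<q}\setminus a)\cup c$ has $|T_{<q}|$ elements. In both cases $\mathrm{per}_{P,Q}(x_{r,c}m)$ is of type (N2) on $(A,B)$: the monomial $x_{r,c}m$ has column set $C\setminus Q$, and its rows avoid $P$.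

*Step 3: lifting (N2) when $a<q<c$, by enlarging the permanent.* Now $T'_{<q}=T_{<q}\setminus a$, and $T_{<q}=T_{<c}$ because $T$ has no element strictly between $a$ and $c$. So $|Q|>|T_{<c}|-1$, which gives $|Q\cup c|\ge|T_{<c}|+1$, and $\max(Q\cup c)=c$. The rows of $m$ avoid $P\cup r$. So the following element is of type (N2) on $(A,B)$; we expand it along row $r$:
$$\mathrm{per}_{P\cup r,\,Q\cup c}\,m=x_{r,c}\,\mathrm{per}_{P,Q}\,m+\sum_{q'\in Q}x_{r,q'}\,\mathrm{per}_{P,\,(Q\cup c)\setminus q'}\,m.$$
Every monomial in the last sum contains some $x_{r,q'}$ with $q'\in C$ and $q'\le q<c$. $\square$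

*Example.* For $A=B=[3]$, $C=\{2,3\}$, $r=1$, $c=3$, $a=1$, the relation $x_{2,2}\in N_{\{2\}}(\{2,3\},\{2,3\})$ lifts to $x_{1,3}x_{2,2}+x_{1,2}x_{2,3}\in N_C$, the element found in Section 8. The correction term contains $x_{1,2}$.

**Lemma 15.** Let $r\in A$, $T\ne\emptyset$ and $t=\max T$. Then
$$N_C(A\setminus r,B\setminus t)\subseteq N_C(A,B)+\mathrm{span}\{\text{monomials in }M_C(A,B)\text{ using row }r\}.$$

*Proof.* *Step 1: lifting (N1).* If $m$ has row set $U\subseteq A\setminus r$, then $\sum_{i\in(A\setminus r)\setminus U}x_{i,j}m=\sum_{i\in A\setminus U}x_{i,j}m-x_{r,j}m$: an (N1) element minus a monomial using row $r$.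

*Step 2: the easy cases of (N2).* Take $\mathrm{per}_{P,Q}m$ with $q=\max Q$ and $|Q|>|(T\setminus t)_{<q}|$; here $q\ne t$. If $q<t$, then $(T\setminus t)_{<q}=T_{<q}$ and the element is of type (N2) on $(A,B)$. If $q>t$, then $(T\setminus t)_{<q}=T\setminus t$ and $T_{<q}=T$, so $|Q|\ge|T|$; if $|Q|>|T|$, the element is again of type (N2) on $(A,B)$.

*Step 3: the case $q>t$, $|Q|=|T|=:p\ge1$, where rows are exchanged for their complement.* Let $U$ be the row set of $m$, so $r\notin U$ and $|U|=|C|-p$. Put $W=A\setminus U$. Then $|W|=|A|-|C|+p=|T|+p=2p$, and $P\subseteq W\setminus r$ has $p$ elements. For $I\subseteq Q$ and an injection $g:I\to W$ let $E_g=\sum x^fm$ over all injections $f:Q\to W$ extending $g$, where $x^f=\prod_{c\in Q}x_{f(c),c}$.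

If $I\ne Q$, then $E_g\in N_C(A,B)$. To see this, pick $j\in Q\setminus I$ and group by $h=f|_{Q\setminus j}$. Each group is $\sum_{i\in W\setminus\mathrm{im}\,h}x_{i,j}\,x^hm$, where $x^hm$ has column set $C\setminus j$ and row set $U\cup\mathrm{im}\,h$, whose complement in $A$ is $W\setminus\mathrm{im}\,h$. So each group is of type (N1).

Inclusion–exclusion over the columns sent into $W\setminus P$, as in (3), gives
$$\mathrm{per}_{P,Q}\,m=\sum_{f:Q\hookrightarrow P}x^fm=\sum_{I\subseteq Q}\ \sum_{g:I\hookrightarrow W\setminus P}(-1)^{|I|}E_g .$$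
Modulo $N_C(A,B)$ only $I=Q$ survives. Then $g:Q\to W\setminus P$ is a bijection, since $|W\setminus P|=p$, and $E_g=x^gm$. Hence
$$\mathrm{per}_{P,Q}\,m\equiv(-1)^p\,\mathrm{per}_{W\setminus P,\,Q}\,m\pmod{N_C(A,B)}.$$
Since $r\in W\setminus P$ and every bijection uses all rows of $W\setminus P$, every term on the right uses row $r$. $\square$

## 10. Adaptive bases for the full symmetric group

The lemmas so far say nothing about which row is asked next. This freedom gives a theorem about $\mathfrak S_n$, whose proof is also the model for Theorem A.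

**Definition 16.** Let $|A|=|B|$. An *adaptive strategy* on $(A,B)$ is empty if $B=\emptyset$. Otherwise it is a choice of a row $r\in A$ together with, for every $a\in B$, an adaptive strategy on $(A\setminus r,\,B\setminus a)$. The empty strategy has one word, the empty word. Otherwise the words of the strategy are all $v'\,(a,r)$ with $a\in B$ and $v'$ a word of the strategy attached to $a$.

*Example.* On $([2],[2])$, ask row $2$ first; row $1$ is then forced. The words are $\big((2,1),(1,2)\big)$ and $\big((1,1),(2,2)\big)$. In the first the letter $1$, with label $2$, bumps $2$, so the monomials are $x_{2,2}$ and $1$. In $\mathbf R(\mathfrak S_2)$ we have $x_{2,2}=-x_{1,2}$, so this is a basis.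

**Theorem B.** For every adaptive strategy on $([n],[n])$, the $n!$ monomials $\mathfrak b(v)$ over its words $v$ descend to a basis of $\mathbf R(\mathfrak S_n)$.

*Proof.* *Step 1: spanning inside each $M_C$.* We claim that for every strategy on $(A,B)$ and every $C\subseteq B$,
$$M_C(A,B)=\mathrm{span}\{\mathfrak b(v):v\text{ a word},\ \mathrm{cols}(v)=C\}+N_C(A,B).\tag{4}$$
The inclusion $\supseteq$ is clear. We use induction on $|B|$. For $B=\emptyset$ both sides are $\mathbb F\cdot1$. Let $|B|\ge1$, and let $r$ be the first row asked. If $\min B\in C$, use (2). Otherwise $\min B\in T$, so $T\ne\emptyset$ and $\max T_{<c}$ exists for every $c\in C$. Let $Y$ be the right side of (4).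

Consider first the monomials $x_{r,c}m\in M_C(A,B)$, by induction on increasing $c$. With $a=\max T_{<c}$ we have $m\in M_{C\setminus c}(A\setminus r,B\setminus a)$. By (4) for the strategy attached to $a$, $m$ is a combination of monomials $\mathfrak b(v')$ with $\mathrm{cols}(v')=C\setminus c$ and an element of $N_{C\setminus c}(A\setminus r,B\setminus a)$. By Lemma 11(2), $x_{r,c}\mathfrak b(v')=\mathfrak b(v'(a,r))\in Y$. By Lemma 14 and the induction on $c$, $x_{r,c}N_{C\setminus c}(A\setminus r,B\setminus a)\subseteq Y$.

So $Y$ contains every monomial of $M_C(A,B)$ that uses row $r$. A monomial $m$ without row $r$ lies in $M_C(A\setminus r,B\setminus t)$ with $t=\max T$. Apply (4) to the strategy attached to $t$. The resulting $\mathfrak b(v')$ equal $\mathfrak b(v'(t,r))\in Y$ by Lemma 11(1), and $N_C(A\setminus r,B\setminus t)\subseteq Y$ by Lemma 15 and what was just shown.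

*Step 2: counting.* Take $A=B=[n]$. By (4) and Lemma 13, $M_C\subseteq\mathrm{span}\{\mathfrak b(v):\mathrm{cols}(v)=C\}+J_\emptyset+M_{>C}$. As in Lemma 9, descending induction on $\sigma(C)$ shows that the $\mathfrak b(v)$ span $S/J_\emptyset$. This ring surjects onto $\mathbf R(\mathfrak S_n)$ because $J_\emptyset\subseteq\mathrm{gr}\,\mathbf I(\mathfrak S_n)$ (the vanishing polynomials in the proof of Lemma 9), and $\dim\mathbf R(\mathfrak S_n)=n!$ by Lemma 3. A strategy has exactly $n!$ words, so the $\mathfrak b(v)$ descend to a basis. $\square$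

Asking the rows $n,n-1,\dots,1$ in this fixed order puts label $i$ on the $i$-th letter. This gives the monomials $\prod_{(a,c)\in\mathrm{Bump}(u)}x_{u^{-1}(a),c}$, $u\in\mathfrak S_n$ (Viennot-shadow monomials).

## 11. Following cycles as a sequence of questions

We now find the strategy behind $\Psi$. Read $\Psi(w)$ from right to left: the last letter is $w^{-1}(1)$, the one before it $w^{-2}(1)$, until the letter $1$ closes the cycle. Then the smallest remaining element starts the next cycle. So each letter answers a question "which letter has label $r$?".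

**Definition 17.** Fix $E\subseteq[n]$. A *state* is a pair $(B,r)$ with $\emptyset\ne B\subseteq[n]$, $r\in[n]$, and $r=\min B$ or $r\notin B$. Put
$$A(B,r)=(B\setminus\min B)\cup\{r\},\qquad Z(B,r)=\{(i,i):i\in A(B,r)\cap B\cap E\};$$
the elements of $Z(B,r)$ are the *banned cells*. If $|B|\ge2$ and $a\in B$, the *successor* $(B,r)_a$ is $(B\setminus a,\,a)$ if $a\ne\min B$, and $\big(B\setminus a,\,\min(B\setminus a)\big)$ if $a=\min B$. The state is *dead* if $B=\{b\}$ and $r=b\in E$.

We have $|A(B,r)|=|B|$. Three facts follow directly from the definition.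

- The successor is a state. Its row set is $B\setminus\min B=A(B,r)\setminus r$ in both cases: if $a\ne\min B$, it is $\big((B\setminus a)\setminus\min B\big)\cup a$; if $a=\min B$, it is all of $B\setminus a$.
- $Z\big((B,r)_a\big)\subseteq Z(B,r)$, because both the row set and the column set shrink.
- For $a\in B$: $(r,a)\in Z(B,r)$ if and only if $a=r=\min B\in E$, because $r\in B$ forces $r=\min B$.

**Definition 18.** If $B=\{b\}$, let $\mathcal W(B,r)$ consist of the single word $\big((b,r)\big)$, unless the state is dead, when $\mathcal W(B,r)=\emptyset$. If $|B|\ge2$, let $\mathcal W(B,r)$ consist of all $v'\,(a,r)$ with $a\in B$, $(r,a)\notin Z(B,r)$ and $v'\in\mathcal W\big((B,r)_a\big)$. The letters of such a word run once through $B$, and its labels once through $A(B,r)$.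

*Example.* For $w=[3,4,1,2]$ we pass through $([4],1)$, answer $3$; $(\{1,2,4\},3)$, answer $1$; $(\{2,4\},2)$, answer $4$; $(\{2\},4)$, answer $2$. Each answer is written to the left of the previous ones, which gives $\big((2,4),(4,2),(1,3),(3,1)\big)=v_w$.

**Lemma 19.** $w\mapsto v_w$ is a bijection $\mathfrak X_E\to\mathcal W([n],1)$.

*Proof.* *Step 1: $v_w$ is a word of $\mathcal W([n],1)$.* Let $w\in\mathfrak X_E$. Start at $([n],1)$, where $w([n])=A([n],1)=[n]$. At a state $(B,r)$ with $w(B)=A(B,r)$, let $a=w^{-1}(r)\in B$, write $(a,r)$ to the left of everything written so far, and pass to $(B,r)_a$ if $|B|\ge2$. The row set of $(B,r)_a$ is $A(B,r)\setminus r=w(B\setminus a)$, so the condition persists. We have $(r,a)\notin Z(B,r)$, since otherwise $w(a)=r=a\in E$; for the same reason a dead state is never met. The letters produced from right to left are $w^{-1}(1),w^{-2}(1),\dots$ until $1$ is produced. From left to right this is the cycle of $1$, written $1,w(1),w^2(1),\dots$. The successor rule then restarts with the smallest remaining element. While a cycle is being written,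 its smallest element is $\min B$ until it is itself produced. So each cycle begins with its smallest element, and these minima decrease from left to right. The letter word is $\Psi(w)$, and the label of $a$ is $w(a)$.

*Step 2: injectivity.* The pairs of $v_w$ determine $w$.

*Step 3: surjectivity.* Given a word in $\mathcal W([n],1)$, let $w$ send each letter to its label; this is a permutation of $[n]$. If $w(i)=i$ with $i\in E$, then at the state where $(i,i)$ was written we had $r=a=i\in B$, so $r=\min B\in E$ and $(r,a)\in Z(B,r)$ (and the state was dead if $|B|=1$). The definition of the words excludes this. So $w\in\mathfrak X_E$. At each state $a=w^{-1}(r)$, so the process of Step 1 returns the given word. $\square$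

For $E=\emptyset$ nothing is banned, and the tree of states is an adaptive strategy. Theorem B then says that $\{\mathfrak b(w):w\in\mathfrak S_n\}$ is a basis of $\mathbf R(\mathfrak S_n)$.

## 12. Banned answers and the debt they leave

For general $E$ the proof of Theorem B breaks at one point. Take a monomial $x_{r,c}m$ and $a=\max T_{<c}$. If $(r,a)$ is banned, then $v'(a,r)$ is not a word, and nothing can be appended. This happens exactly when $a=r=\min B\in E$. For instance, for $n=3$, $E=[3]$, at the state $([3],1)$ with $C=\{2\}$, the monomial $x_{1,2}$ would call for the letter $1$ with label $1$. At $([n],1)$ such a monomial can be repaired with the row sum of row $1$: here $x_{1,2}\equiv-x_{1,3}$ modulo $J_{[3]}$. But a row sum on an inner board misses the deleted columns, which is the obstruction of Section 8. So on inner boards we do not repair these monomials. We record them as a *debt* in the statement to be proved, and show that one step up the tree every debt is absorbed by the permanents (N2) and the banned cells.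

**Definition 20.** Let $(B,r)$ be a state, $A=A(B,r)$, $b_1=\min B$, $C\subseteq B$, $T=B\setminus C$. Let $Z_C(B,r)$ be the span of the monomials in $M_C(A,B)$ that use a cell of $Z(B,r)$. Let $K_C(B,r)=0$ unless $r=b_1\in E$ and $b_1\notin C$. In that case:

- if $|B|\ge2$, let $K_C(B,r)$ be the span of the monomials $x_{b_1,c}\,m\in M_C(A,B)$ with $c\in C$ and no element of $T$ strictly between $b_1$ and $c$;
- if $|B|=1$ (a dead state, so $C=\emptyset$), let $K_\emptyset(B,r)=M_\emptyset(A,B)=\mathbb F\cdot1$.

*Example.* Let $E=[4]$. The state $(\{2,4\},2)$ with $C'=\{4\}$ has debt $K_{C'}$ spanned by $x_{2,4}$. It is the successor, for the answer $1$, of $(B,r)=(\{1,2,4\},3)$, with row set $\{2,3,4\}$. Let $C=\{2,4\}$, so $T=\{1\}$. One step up the debt becomes $x_{3,2}x_{2,4}$. The (N2) element with $P=\{2,3\}$ and $Q=\{2,4\}$ (allowed, since $2>1=|T_{<4}|$) is $x_{3,2}x_{2,4}+x_{2,2}x_{3,4}$, and its second term uses the banned cell $(2,2)$. So the debt lies in $N_C+Z_C$. This is the general mechanism.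

**Proposition 21.** For every state $(B,r)$, with $A=A(B,r)$, and every $C\subseteq B$,
$$M_C(A,B)=\mathrm{span}\{\mathfrak b(v):v\in\mathcal W(B,r),\ \mathrm{cols}(v)=C\}+N_C(A,B)+Z_C(B,r)+K_C(B,r).\tag{5}$$

*Proof.* The inclusion $\supseteq$ is clear. Let $Y$ be the right side. We use induction on $|B|$.

**Step 1: the base case $B=\{b\}$.** If $C=\{b\}$, use (2). If $C=\emptyset$, then $M_\emptyset=\mathbb F\cdot1$. Either the state is dead and $K_\emptyset=M_\emptyset$, or $\big((b,r)\big)$ is a word with $\mathfrak b=1$.

From now on $|B|\ge2$. If $b_1=\min B\in C$, use (2). So assume $b_1\in T$. Then $\max T_{<c}$ exists for every $c\in C$.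

**Step 2: the plan for monomials $x_{r,c}m\in M_C(A,B)$ that use row $r$.** We show $x_{r,c}m\in Y$ by induction on $c$, in increasing order. Put $a=\max T_{<c}$ and $C'=C\setminus c$; the monomial $m$ has column set $C'$ and rows in $A\setminus r$.

If $(r,a)\in Z(B,r)$, then $a=r=b_1\in E$, and no element of $T$ lies strictly between $b_1$ and $c$. So $x_{r,c}m\in K_C(B,r)$.

Otherwise let $(B',r')=(B,r)_a$, with $B'=B\setminus a$ and $A'=A(B',r')=A\setminus r$. By (5) for $(B',r')$, $m\in M_{C'}(A',B')$ is a combination of monomials $\mathfrak b(v')$ with $v'\in\mathcal W(B',r')$, $\mathrm{cols}(v')=C'$, and elements of $N_{C'}(A',B')$, $Z_{C'}(B',r')$ and $K_{C'}(B',r')$. We multiply each of the four parts by $x_{r,c}$.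

- *Words.* $x_{r,c}\,\mathfrak b(v')=\mathfrak b(v'(a,r))$ by Lemma 11(2). Since $(r,a)$ is not banned, $v'(a,r)\in\mathcal W(B,r)$, so this lies in $Y$.
- *Relations.* $x_{r,c}\,N_{C'}(A',B')\subseteq Y$, by Lemma 14 and the induction on $c$.
- *Banned cells.* $x_{r,c}\,Z_{C'}(B',r')\subseteq Z_C(B,r)$, because $Z(B',r')\subseteq Z(B,r)$.
- *Debts.* $x_{r,c}\,K_{C'}(B',r')\subseteq N_C(A,B)+Z_C(B,r)$. This is Step 3.

**Step 3: absorbing the debt of the successor.** Suppose $K_{C'}(B',r')\ne0$. Then $r'=\min B'\in E$ and $\min B'\notin C'$. If $a\ne b_1$, then $r'=a\notin B'$, which is impossible. So $a=b_1$, $B'=B\setminus b_1$, and $r'=b_2:=\min B'\in E$.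

We have $b_1<b_2\le c$, since $c\in B'$. If $b_2$ were in $T$, then $b_2\ne c$, so $b_2\in T_{<c}$ would contradict $b_1=\max T_{<c}$. So $b_2\in C$. Since $b_2\notin C'=C\setminus c$, we get $c=b_2$. Moreover $(b_2,b_2)\in Z(B,r)$, because $b_2\in B\setminus b_1\subseteq A$ and $b_2\in B\cap E$. Finally $r\ne b_2$, because $r=b_1$ or $r\notin B$.

*Case $|B'|=1$.* Then $C=\{b_2\}$, $A=\{r,b_2\}$, $K_{C'}=\mathbb F\cdot1$, and
$$x_{r,b_2}=(x_{r,b_2}+x_{b_2,b_2})-x_{b_2,b_2}\in N_C(A,B)+Z_C(B,r),$$
the bracket being of type (N1) with $j=b_2$ and $m=1$.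

*Case $|B'|\ge2$.* The space $K_{C'}(B',r')$ is spanned by monomials $x_{b_2,c'}m''\in M_{C'}(A',B')$ with $c'\in C'$ and no element of $T'=B'\setminus C'=(T\setminus b_1)\cup b_2$ strictly between $b_2$ and $c'$. Here $c'>b_2$, since $b_2=\min B'\notin C'$. An element of $T\setminus b_1$ lies in $B'$ and differs from $b_2$, so it is larger than $b_2$; hence none of them is smaller than $c'$. So $T_{<c'}=\{b_1\}$. Thus $Q=\{b_2,c'\}\subseteq C$ has $|Q|=2>|T_{<c'}|$. Take $P=\{r,b_2\}$. The monomial $m''$ has column set $C\setminus Q$ and rows in $A\setminus\{r,b_2\}$, so (N2) gives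
$$x_{r,b_2}\,x_{b_2,c'}\,m''+x_{b_2,b_2}\,x_{r,c'}\,m''\in N_C(A,B).$$
The second term is in $Z_C(B,r)$. So $x_{r,c}\,x_{b_2,c'}m''\in N_C(A,B)+Z_C(B,r)$, as claimed.

At this point $Y$ contains every monomial of $M_C(A,B)$ that uses row $r$.

**Step 4: monomials $m\in M_C(A,B)$ that do not use row $r$.** Let $t=\max T$, $(B',r')=(B,r)_t$ and $A'=A\setminus r$, so $m\in M_C(A',B')$ with $B'=B\setminus t$.

If $t=b_1$, then $T=\{b_1\}$ and $C=B'\ni\min B'$, so $m\in N_C(A',B')$ by (2). By Lemma 15 and the previous steps, $m\in Y$. No letter is appended here, so it does not matter whether $(r,b_1)$ is banned.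

If $t\ne b_1$, then $(r,t)\notin Z(B,r)$. Also $r'=t\notin B'$, so $K_C(B',r')=0$. By (5) for $(B',r')$, $m$ is a combination of monomials $\mathfrak b(v')$ with $v'\in\mathcal W(B',r')$, $\mathrm{cols}(v')=C$, and elements of $N_C(A',B')$ and $Z_C(B',r')$. Now $\mathfrak b(v')=\mathfrak b(v'(t,r))\in Y$ by Lemma 11(1), $N_C(A',B')\subseteq Y$ by Lemma 15 and the previous steps, and $Z_C(B',r')\subseteq Z_C(B,r)$. So $m\in Y$. $\square$

## 13. Paying the last debt with the sum of row 1

**Proof of Theorem A.** By Lemma 9 it remains to prove (1). Let $n\ge2$ and apply Proposition 21 to the state $([n],1)$, where $A=B=[n]$. With Lemma 19 and $\mathfrak b(v_w)=\mathfrak b(w)$, it says that for each $C\subseteq[n]$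
$$M_C=\mathrm{span}\{\mathfrak b(w):w\in\mathfrak X_E,\ \mathrm{cols}(w)=C\}+N_C+Z_C+K_C.$$

*Step 1: the relations and the banned cells.* By Lemma 13, $N_C\subseteq J_\emptyset+M_{>C}\subseteq J_E+M_{>C}$. A monomial in $Z_C$ contains some $x_{i,i}$ with $i\in E$, so $Z_C\subseteq J_E$.

*Step 2: the debt.* We show $K_C\subseteq J_E+M_{>C}$. If $K_C\ne0$, then $1\in E$ and $1\in T=[n]\setminus C$; since $n\ge2$, this is not the dead case. Let $x_{1,c}m$ be one of the monomials spanning $K_C$, so $m$ has column set $C\setminus c$ and no element of $T$ lies strictly between $1$ and $c$. In $\big(\sum_jx_{1,j}\big)m$ the terms with $j\in C\setminus c$ have two variables in one column. The remaining columns are $c$, $1$, and the elements of $T\setminus 1$, which are all larger than $c$. So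
$$J_E\ni\Big(\sum_jx_{1,j}\Big)m\equiv x_{1,c}m+x_{1,1}m+\sum_{j\in T,\ j>c}x_{1,j}m\pmod{\text{quadratic generators}}.$$
Here $x_{1,1}\in J_E$, and each $x_{1,j}m$ with $j>c$ has column set $(C\setminus c)\cup j$ of larger sum, so it lies in $M_{>C}$. Hence $x_{1,c}m\in J_E+M_{>C}$.

Together these give (1), and Lemma 9 finishes the proof. With $E=[n]$ this is the conjecture. $\blacksquare$

Two statements come with the proof. Let $n\ge2$.

**Corollary 22.** Over any field, $\mathrm{Hilb}(\mathbf R(\mathfrak X_E);q)=\sum_{w\in\mathfrak X_E}q^{\,n-\mathrm{lis}(\Psi(w))}$.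

*Proof.* The monomial $\mathfrak b(w)$ is homogeneous of degree $n-\mathrm{lis}(\Psi(w))$, and these monomials form a basis. $\square$

For $n=4$ and $E=[4]$ the table of Section 4 gives $1+5q+3q^2$.

**Corollary 23.** For all $d,s$ let $F_{d,s}\subseteq\mathbf R(\mathfrak X_E)_d$ be the span of the images of the rook monomials of degree $d$ whose column set $C$ has $\sigma(C)\ge s$. Then the $\mathfrak b(w)$ with $w\in\mathfrak X_E$, of degree $d$ and with $\sigma(\mathrm{cols}(w))\ge s$, form a basis of $F_{d,s}$.

*Proof.* These $\mathfrak b(w)$ lie in $F_{d,s}$, and they are linearly independent by Theorem A. To see that they span, take $C$ with $|C|=d$ and $\sigma(C)\ge s$. By (1), the image of $M_C$ in $\mathbf R(\mathfrak X_E)$ lies in the span of the $\mathfrak b(w)$ with $\mathrm{cols}(w)=C$ plus the image of $M_{>C}$, which involves only column sets of the same size and larger sum. Descending induction on $\sigma(C)$ completes the argument. $\square$
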